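\title{Flames and Erd\H{o}s--Menger edge cuts in countable digraphs}

\begin{abstract}
Let $D$ be a countable digraph with root $r$. We prove that $D$ has a spanning subdigraph $L$ with the following property: for every vertex $v\neq r$ there is a system of edge-disjoint $r\to v$ paths in $L$ that covers all edges of $L$ with head $v$, and from whose paths one can choose one edge each so that the chosen edges meet every $r\to v$ path of $D$. This answers a question from a paper of Gut and Jo\'o. The subdigraph $L$ can be chosen to contain any prescribed finite flame of $D$, and we give an exact local criterion for a spanning subdigraph to have the property.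
\end{abstract}

\section{Introduction}

Digraphs in this paper are simple: there are no loops, and at most one edge $xy$ has tail $x$ and head $y$. (A few auxiliary digraphs have parallel edges; we say so when they occur.) A \emph{rooted} digraph has a distinguished vertex $r$ that is the head of no edge. Paths are finite and directed and repeat no vertex, and an \emph{$s\to t$ path} has first vertex $s$ and last vertex $t$. A \emph{system} is a set of pairwise edge-disjoint paths. An \emph{$st$-cut} is a set of edges that meets every $s\to t$ path. We write $\operatorname{in}_G(v)$ and $\operatorname{out}_G(v)$ for the sets of edges of $G$ with head $v$ and with tail $v$.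

How few edges of a rooted digraph $D$ must one keep in order to preserve all edge-connectivities from the root? Let $D$ be finite, and let $\lambda_D(v)$ be the largest size of a system of $r\to v$ paths. A spanning subdigraph $L$ with $\lambda_L=\lambda_D$ has at least $\lambda_D(v)$ edges with head $v$, so the best one can hope for is
\begin{equation}\label{eq:finite}
|\operatorname{in}_L(v)|=\lambda_L(v)=\lambda_D(v)\qquad\text{for all } v\neq r .
\end{equation}
Such an $L$ always exists; this is part of Lemma~\ref{lem:finite} below. In an infinite digraph, equality of cardinalities says little, because an infinite system stays infinite when some of its paths are thrown away. The structural substitute for ``a largest system of paths'' is a system together with a cut that consists of one edge from each path. This leads to the following definition.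

\begin{definition}
Let $D$ be a rooted digraph. A spanning subdigraph $L$ of $D$ is \emph{good} if for every $v\in V(D)\setminus\{r\}$ there is a system $\mathcal P_v$ of $r\to v$ paths in $L$ such that every edge of $\operatorname{in}_L(v)$ lies on a path of $\mathcal P_v$, and such that one can choose exactly one edge from each path of $\mathcal P_v$ so that the chosen edges form an $rv$-cut \emph{in $D$}.
\end{definition}

For finite $D$, goodness is equivalent to \eqref{eq:finite}. If $L$ is good and $C$ is the cut chosen from $\mathcal P_v$, then $\lambda_D(v)\le |C|=|\mathcal P_v|=|\operatorname{in}_L(v)|$ and $|\mathcal P_v|\le\lambda_L(v)\le\lambda_D(v)$. Conversely, if \eqref{eq:finite} holds, take $\lambda_L(v)$ edge-disjoint $r\to v$ paths in $L$ and, by Menger's theorem, an $rv$-cut of $D$ of the same size; every path meets the cut, so each meets it exactly once.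

The question that we answer comes from the paper of Gut and Jo\'o \cite{GJ}: \emph{does every countable rooted digraph have a good spanning subdigraph?} The finite case suggests that it does, and so does the Erd\H{o}s--Menger theorem (Theorem~\ref{thm:EM}), which provides paths and a cut of the required kind for each single vertex $v$. The difficulty is to serve all vertices by one subdigraph.

From now on $D$ is a countable rooted digraph, $V=V(D)$, and subdigraphs of $D$ have vertex set $V$ unless we say otherwise. For a system $\mathcal Q$ let $\operatorname{last}(\mathcal Q)$ be the set of last edges of its paths and $E(\mathcal Q)$ the set of all their edges. A set $J$ of edges with head $v$ is \emph{linkable} in $G$ if $J=\operatorname{last}(\mathcal Q)$ for a system $\mathcal Q$ of $r\to v$ paths in $G$; subsets of linkable sets are linkable. A digraph $G$ is a \emph{flame} if $\operatorname{in}_G(v)$ is linkable in $G$ for every $v\neq r$. An $r\to v$ path contains exactly one edge with head $v$, so good subdigraphs are flames. The following example shows that linkability is not determined by finite subsets, which blocks a direct passage from the finite case to the limit.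

\begin{example}\label{ex:first}
Let $D_1$ have vertices $r,b,v,a_1,a_2,\dots$ and edges $ra_i$, $a_ib$, $a_iv$ ($i\ge1$) and $bv$; see Figure~\ref{fig:ex}. Every finite subset of $\operatorname{in}(v)$ is linkable: use the paths $ra_iv$, and for $bv$ a path $ra_nbv$ with $n$ large. The whole set $\operatorname{in}(v)$ is not linkable, because the edges $a_iv$ force the paths $ra_iv$, which use all edges at $r$. So some edge must be deleted. Both $D_1-bv$ and $D_1-a_1v$ are good: for $v$ take $\{ra_iv:i\ge1\}$ in the first and $\{ra_1bv\}\cup\{ra_iv:i\ge2\}$ in the second, for $b$ take $\{ra_ib:i\ge1\}$, each time with the cut $\{ra_i:i\ge1\}$, and for $a_i$ take the edge $ra_i$. The digraph $D_1-a_1v-a_2v$ is a flame and satisfies \eqref{eq:finite} as an equality of cardinals, but it is not good: $\mathcal P_v$ must consist of the paths $ra_iv$ with $i\ge3$ and one path $ra_jbv$ with $j\in\{1,2\}$, and the path $ra_{3-j}v$ of $D_1$ has no edge in common with these.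
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (r) at (0,0) {$r$};
\node (a1) at (2.6,1.5) {$a_1$};
\node (a2) at (2.6,0.5) {$a_2$};
\node (a3) at (2.6,-0.5) {$a_3$};
\node at (2.6,-1.3) {$\vdots$};
\node (b) at (5.2,1) {$b$};
\node (v) at (5.2,-1) {$v$};
\draw[->] (r) -- (a1); \draw[->] (r) -- (a2); \draw[->] (r) -- (a3);
\draw[->] (a1) -- (b); \draw[->] (a2) -- (b); \draw[->] (a3) -- (b);
\draw[->] (a1) -- (v); \draw[->] (a2) -- (v); \draw[->] (a3) -- (v);
\draw[->] (b) to[bend left=25] (v);
\draw[->,dashed] (v) to[bend left=25] (b);
\end{tikzpicture}
\caption{The solid edges form the digraph $D_1$: each of the infinitely many vertices $a_i$ receives one edge from the root $r$ and sends one edge to $b$ and one to $v$, and there is an edge $bv$. Adding the dashed edge $vb$ gives the digraph $D_2$.}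
\label{fig:ex}
\end{figure}

To state the results we need to say when an omitted edge is redundant. An edge \emph{enters} a vertex set $X$ if its head is in $X$ and its tail is not; $\delta_G(X)$ is the set of edges of $G$ that enter $X$, and $d_G(X)=|\delta_G(X)|$.

\begin{definition}
Let $L\subseteq D$ and $v\neq r$. A \emph{$v$-wave} of $L$ is a set $Y$ with $v\in Y\subseteq V\setminus\{r\}$ for which there is a system $(W_m)_{m\in\delta_L(Y)}$ of paths in $L$ such that $W_m$ has first edge $m$, ends at $v$, and has all vertices except the first in $Y$. The union of all $v$-waves of $L$ is denoted by $Z_v=Z_v(L)$.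
\end{definition}

In a $v$-wave, everything that enters $Y$ can be delivered to $v$ simultaneously, so an additional edge inside $Y$ brings nothing new to $v$. The set $\{v\}$ is always a $v$-wave, and $Z_v$ is itself a $v$-wave (Lemma~\ref{lem:waves}).

\begin{theorem}\label{thm:main}
Every countable rooted digraph $D$ has a good spanning subdigraph $L$. If $F$ is a flame in $D$ with finitely many edges, then $L$ can be chosen with $F\subseteq L$. One can use the cuts $\delta_D(Z_v)$, and $u\in Z_v$ implies $Z_u\subseteq Z_v$.
\end{theorem}

\begin{theorem}\label{thm:crit}
Let $D$ be a countable rooted digraph. A spanning subdigraph $L\subseteq D$ is good if and only if $L$ is a flame and $x\in Z_w(L)$ for every edge $xw\in E(D)\setminus E(L)$.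
\end{theorem}

Theorem~\ref{thm:crit} replaces cuts in $D$ by a condition that involves only $L$ and one omitted edge at a time; it is proved in Section~\ref{sec:waves}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to digraphs in which every finite set of edges with a common head is linkable. In such digraphs only vertices of infinite in-degree cause trouble. Section~\ref{sec:hubs} treats the case of one such vertex by hand, shows what goes wrong with two, and introduces the objects of the general proof, which occupies Sections~\ref{sec:exchange}--\ref{sec:limit}.

\section{Tools}\label{sec:tools}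

For a set $J$ of edges, $G+J$ and $G-J$ arise from $G$ by adding and by deleting the edges of $J$. The function $d_G$ is \emph{submodular}: $d_G(X\cup X')+d_G(X\cap X')\le d_G(X)+d_G(X')$. Indeed, an edge entering $X\cup X'$ or $X\cap X'$ enters $X$ or $X'$, and an edge entering both $X\cup X'$ and $X\cap X'$ enters both $X$ and $X'$.

A \emph{trail} is a finite directed walk that repeats no edge. A trail from $s$ to $t\ne s$ contains an $s\to t$ path. If it visits $s$ and $t$ only once, then removing cycles at inner vertices gives a path with the same first edge and the same last edge; if it visits $t$ only once, the same argument gives an $s\to t$ path with the same last edge. The \emph{line digraph} of $H$ has the edges of $H$ as vertices and an arc from $e$ to $f$ whenever the head of $e$ is the tail of $f$. Its paths are the trails of $H$, and disjoint paths correspond to edge-disjoint trails.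

\subsection*{Paths and cuts}
For vertex sets $A,B$, an \emph{$A$--$B$ path} meets $A$ exactly in its first and $B$ exactly in its last vertex, and an \emph{$A$--$B$ separator} is a vertex set that meets every $A$--$B$ path.

\begin{theorem}[Erd\H{o}s--Menger theorem; Aharoni \cite{A} for countable digraphs, Aharoni and Berger \cite{AB} in general]\label{thm:EM}
For vertex sets $A,B$ of a digraph there are disjoint $A$--$B$ paths and an $A$--$B$ separator consisting of exactly one vertex from each of them.
\end{theorem}

We use the following edge version, and only for countable digraphs.

\begin{lemma}\label{lem:cut}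
Let $H$ be a digraph, possibly with parallel edges, and let $s\neq t$ be vertices.
\begin{itemize}
\item[(a)] Let $C$ be an $st$-cut and $(P_f)_{f\in C}$ a family of $s\to t$ paths with $E(P_f)\cap C=\{f\}$. Let $X$ be the set of vertices not reachable from $s$ in $H-C$. Then $s\notin X\ni t$, $\delta_H(X)=C$, and $P_f$ lies outside $X$ up to the tail of $f$ and inside $X$ from the head of $f$ on.
\item[(b)] There are a set $X$ with $s\notin X\ni t$ and a system $(P_f)_{f\in\delta_H(X)}$ of $s\to t$ paths such that $P_f$ contains $f$, lies outside $X$ up to the tail of $f$, and lies inside $X$ from the head of $f$ on.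
\item[(c)] (Menger) For finite $k$ there are $k$ edge-disjoint $s\to t$ paths if and only if $d_H(X)\ge k$ whenever $s\notin X\ni t$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) As $C$ is a cut, $t\in X$. An edge entering $X$ has a reachable tail and an unreachable head, so it is in $C$. Let $f\in C$. The part of $P_f$ before $f$ avoids $C$, so its vertices are reachable. If a vertex of $P_f$ at or after the head of $f$ were reachable, then so would be $t$, along the rest of $P_f$. In particular $f$ enters $X$.

(b) Apply Theorem~\ref{thm:EM} to the line digraph with $A=\operatorname{out}(s)$ and $B=\operatorname{in}(t)$. We obtain edge-disjoint trails from $s$ to $t$ and a set $C$ of edges, one from each trail, that meets every $s\to t$ path. Each trail contains an $s\to t$ path; this path meets $C$, necessarily in the one edge of $C$ on its trail. Now apply (a).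

(c) Each $s\to t$ path enters $X$, which gives necessity. Conversely, the system in (b) has $d_H(X)\ge k$ paths.
\end{proof}

Linkability of finite sets is a counting condition. For $Z\subseteq V\setminus\{v\}$ let $d^v_G(Z)$ be the number, finite or $\infty$, of edges of $G$ that enter $Z$ and whose tail is not $v$. Thus $d^v_G=d_{G-\operatorname{out}(v)}$, which is submodular; edges leaving $v$ are discounted because no path ending at $v$ uses them. For a set $J$ of edges let $e_J(Z)$ be the number of edges of $J$ with tail in $Z$.

\begin{lemma}\label{lem:link}
Let $v\ne r$ and let $J$ be a finite set of edges with head $v$. Then $J$ is linkable in $G+J$ if and only if $e_J(Z)\le d^v_G(Z)$ for all $Z\subseteq V\setminus\{r,v\}$.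
\end{lemma}

\begin{proof}
Let $G^*$ arise from $G$ by deleting all edges incident with $v$ and adding $J$. Then $J$ is linkable in $G+J$ if and only if $G^*$ has $|J|$ edge-disjoint $r\to v$ paths. By Lemma~\ref{lem:cut}(c) this holds if and only if $|J|\le d_{G^*}(Z\cup\{v\})=d^v_G(Z)+|J|-e_J(Z)$ for all $Z\subseteq V\setminus\{r,v\}$.
\end{proof}

For a family $\mathcal P$ of paths let $\operatorname{In}(\mathcal P)$ and $\operatorname{Ter}(\mathcal P)$ be the sets of first and of last vertices.

\begin{theorem}[Pym \cite{P}]\label{thm:pym}
If $\mathcal P$ and $\mathcal Q$ are families of disjoint paths in a digraph, then there is a family $\mathcal R$ of disjoint paths inside $\bigcup(\mathcal P\cup\mathcal Q)$ with $\operatorname{In}(\mathcal P)\subseteq\operatorname{In}(\mathcal R)\subseteq\operatorname{In}(\mathcal P)\cup\operatorname{In}(\mathcal Q)$ and $\operatorname{Ter}(\mathcal Q)\subseteq\operatorname{Ter}(\mathcal R)\subseteq\operatorname{Ter}(\mathcal P)\cup\operatorname{Ter}(\mathcal Q)$.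
\end{theorem}

\subsection*{Rerouting}
Two of our lemmas reroute a system along an augmenting path. The bookkeeping is the same in both. The \emph{excess} of a vertex $z$ in a finite edge set $U$ is the number of edges of $U$ with head $z$ minus the number with tail $z$. Adding an edge $zz'$ to $U$, or removing an edge $z'z$ from $U$, lowers the excess of $z$ by one and raises the excess of $z'$ by one. So if we perform one of these operations for each step $z\to z'$ of a sequence of distinct vertices from $z_0$ to $x$, the net effect is $-1$ at $z_0$ and $+1$ at $x$, and there is no effect if $z_0=x$.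

\begin{lemma}\label{lem:decomp}
Let $U$ be a finite set of edges (parallel edges allowed) and $N$ a set of vertices, each of excess $0$ in $U$. Then there are edge-disjoint trails in $U$, each with first and last vertex outside $N$ and all inner vertices in $N$, such that every edge of $U$ with tail outside $N$ is the first edge of one of them and every edge of $U$ with head outside $N$ is the last edge of one of them. A trail of this kind with distinct end vertices contains a path with the same first and last edge.
\end{lemma}

\begin{proof}
At each $z\in N$ fix a bijection from the edges of $U$ with head $z$ to those with tail $z$. This assigns a successor to every edge with head in $N$ and a predecessor to every edge with tail in $N$. As $U$ is finite, following successors partitions $U$ into closed trails and trails that begin with an edge without predecessor and end with an edge without successor. The latter are the required trails, and their end vertices do not occur as inner vertices.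
\end{proof}

\section{Waves and the criterion}\label{sec:waves}

\begin{lemma}\label{lem:waves}
Let $L\subseteq D$ and $v\ne r$.
\begin{itemize}
\item[(a)] If $Z$ is a $v$-wave, $u\in Z$ and $Y$ is a $u$-wave, then $Z\cup Y$ is a $v$-wave. Its system can be chosen to agree with that of $Z$ on $\delta_L(Z\cup Y)\cap\delta_L(Z)$.
\item[(b)] $Z_v$ is a $v$-wave, and $u\in Z_v$ implies $Z_u\subseteq Z_v$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(W_m)$ and $(W'_m)$ be the systems of $Z$ and $Y$, and let $m\in\delta_L(Z\cup Y)$. If the head of $m$ is in $Z$, then $m\in\delta_L(Z)$ and we take $W_m$. Otherwise $m\in\delta_L(Y)$ and the head of $m$ is outside $Z$. The path $W'_m$ ends at $u\in Z$; follow it up to its first edge $g$ entering $Z$ and continue along $W_g$. The result is a path, since the part before $g$ lies outside $Z$. The tail of $g$ is in $Y$, so $g\notin\delta_L(Z\cup Y)$ and $W_g$ was not taken in the first case; and different $m$ give different $g$. The edges used before $g$ have heads outside $Z$, all other edges used have heads in $Z$. Hence the paths are edge-disjoint.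

(b) As $V$ is countable, $Z_v$ is the union of countably many $v$-waves $U_1,U_2,\dots$. By (a) with $u=v$, the sets $Y^k=U_1\cup\dots\cup U_k$ are $v$-waves with systems $(W^k_m)$ such that $W^{k+1}_m=W^k_m$ for $m\in\delta_L(Y^{k+1})\cap\delta_L(Y^k)$. An edge $m\in\delta_L(Z_v)$ enters $Y^k$ for all large $k$, so $W^k_m$ is eventually constant. Any two of the eventual paths belong to a common system, so they are edge-disjoint and show that $Z_v$ is a $v$-wave. If $u\in Z_v$, then $Z_v\cup Z_u$ is a $v$-wave by (a), so $Z_u\subseteq Z_v$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]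
Let $L$ be good; then it is a flame. Let $w\neq r$, and let $C$ be the cut chosen from $\mathcal P_w$. By edge-disjointness each path of $\mathcal P_w$ contains exactly one edge of $C$. Lemma~\ref{lem:cut}(a), applied in $D$, gives a set $Y$ with $r\notin Y\ni w$ and $\delta_D(Y)=C\subseteq E(L)$ such that the paths stay in $Y$ after their edge in $C$. Their terminal segments show that $Y$ is a $w$-wave of $L$. An edge $xw\in E(D)\setminus E(L)$ is not in $C=\delta_D(Y)$, so $x\in Y\subseteq Z_w$.

Conversely, let $L$ be a flame satisfying the condition, let $v\neq r$ and $Z=Z_v$. We show that $\delta_D(Z)$, which is an $rv$-cut of $D$ because $r\notin Z\ni v$, can be chosen from a suitable system. If $xw\in E(D)\setminus E(L)$ and $w\in Z$, then $x\in Z_w\subseteq Z$ by Lemma~\ref{lem:waves}(b). So $\delta_D(Z)=\delta_L(Z)$. We build the paths outside and inside $Z$ separately. Let $(W_m)$ be the system of the wave $Z$.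

\emph{Outside $Z$} we use that $Z$ is the largest wave. In $L$, delete the edges with tail in $Z$, contract $Z$ to a vertex $t$ (parallel edges may arise), and apply Lemma~\ref{lem:cut}(b) to $r$ and $t$. We obtain a set $Z'\supseteq Z$ with $r\notin Z'$ and a system $(\Sigma_f)_{f\in\delta_L(Z')}$ of paths of $L$ from $r$ through $f$ that stay in $Z'$ after $f$ and meet $Z$ only in their last vertex, by a last edge $g(f)\in\delta_L(Z)$. Going from $f$ along $\Sigma_f$ to $g(f)$ and then along $W_{g(f)}$ shows that $Z'$ is a $v$-wave. Hence $Z'=Z$, and $f$ is the last edge of $\Sigma_f$. So every $g\in\delta_L(Z)$ is the last edge of a path $\Sigma_g$ from $r$ whose other vertices lie outside $Z$.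

\emph{Inside $Z$} we have two systems with complementary virtues. The wave paths $W_m$ start with all edges of $\delta_L(Z)$ and end with some edges of $\operatorname{in}_L(v)$. Since $L$ is a flame, there is a system of $r\to v$ paths with set of last edges $\operatorname{in}_L(v)$; the segments of these paths from their last edge entering $Z$ on start with some edges of $\delta_L(Z)$, stay in $Z$, and end with all edges of $\operatorname{in}_L(v)$. Apply Theorem~\ref{thm:pym} in the line digraph of $L$ with the first system as $\mathcal P$ and the second as $\mathcal Q$. We obtain edge-disjoint trails whose first edges are exactly the edges of $\delta_L(Z)$, whose last edges are exactly the edges of $\operatorname{in}_L(v)$, and all of whose edges have heads in $Z$. Every edge of $\operatorname{in}_L(v)$ is the last edge of one trail and so occurs nowhere else; hence each trail visits $v$ only at its end. Its first vertex lies outside $Z$ and is not visited again. So each trail contains a path with the same first and last edge.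

Join $\Sigma_g$ to the path with first edge $g$, for each $g\in\delta_L(Z)$. This is a system of $r\to v$ paths in $L$ that covers $\operatorname{in}_L(v)$, and choosing $g$ from the path through $g$ gives the cut $\delta_D(Z)$.
\end{proof}

In Example~\ref{ex:first}, the set $V\setminus\{r\}$ is a $v$-wave of $D_1-a_1v$ and contains the tail of the omitted edge. In $L=D_1-a_1v-a_2v$ no $v$-wave $Y$ contains $a_1$: the path starting with $ra_1$ would be $ra_1bv$, so $b\in Y$, and then one of $ra_2$, $a_2b$ enters $Y$ and also needs the edge $bv$. The flame condition cannot be dropped either, as $L=D_1$ omits no edge.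

\section{Reduction to quasi-flames}\label{sec:reduction}

Call $D_0$ a \emph{quasi-flame} if for every $v\neq r$ every finite subset of $\operatorname{in}_{D_0}(v)$ is linkable in $D_0$. The digraph $D_1$ is a quasi-flame but not a flame. We first delete the edges that are redundant for a finite reason, which leaves a quasi-flame. The tool is the finite case of the problem.

\begin{lemma}\label{lem:finite}
Let $G$ be a finite rooted digraph, $F\subseteq G$ a flame, $w\neq r$, and let $J\supseteq\operatorname{in}_F(w)$ be linkable in $G$. Then there is a flame $F'$ with $F+J\subseteq F'\subseteq G$ and $\lambda_{F'}=\lambda_G$.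
\end{lemma}

\begin{proof}
Let $y_1=w,y_2,\dots,y_N$ be the vertices other than $r$, and $G_0=G$. In step $i$ let $I_i$ be a maximal set of edges with head $y_i$ that is linkable in $G_{i-1}$ and contains $\operatorname{in}_F(y_i)$, with $I_1\supseteq J$, and obtain $G_i$ from $G_{i-1}$ by deleting the other edges with head $y_i$. Inductively $F\subseteq G_{i-1}$, so $I_i$ exists, and $F+J\subseteq G_i$. Fix $i$ and write $u=y_i$, $I=I_i$, $H=G_{i-1}$, $H'=G_i$. All sets below avoid $r$. We claim that $\lambda_H(u)=|I|$ and $\lambda_{H'}=\lambda_H$.

The paths linking $I$ use no other edge with head $u$, so they lie in $H'$, and $d_{H'}(X)\ge|I|$ for all $X\ni u$. Call $X\ni u$ \emph{tight} if equality holds. The union of tight sets $X,X'$ is tight, since $d_{H'}(X\cup X')\le 2|I|-d_{H'}(X\cap X')\le|I|$. The set $\{u\}$ is tight. For a deleted edge $f$, the set $I+f=\operatorname{in}_{H'+f}(u)$ is not linkable in $H'+f$, so by Menger's theorem there is $T_f\ni u$ with $d_{H'+f}(T_f)\le|I|$; this $T_f$ is tight and $f$ does not enter it, so it contains the tail of $f$. Let $T$ be the union of $\{u\}$ and all $T_f$. It is tight, and no deleted edge enters a set containing $T$. Hence $\lambda_H(u)\le d_H(T)=d_{H'}(T)=|I|$,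 so $\lambda_H(u)=|I|$. Now let $y\in X$. If $u\notin X$, then $d_{H'}(X)=d_H(X)\ge\lambda_H(y)$. If $u\in X$, then
\[
d_{H'}(X)\ge d_{H'}(X\cup T)+d_{H'}(X\cap T)-d_{H'}(T)\ge d_{H'}(X\cup T)=d_H(X\cup T)\ge\lambda_H(y).
\]
By Menger's theorem $\lambda_{H'}(y)\ge\lambda_H(y)$, which proves the claim.

For $F'=G_N$ we get $\lambda_{F'}=\lambda_G$ and $|\operatorname{in}_{F'}(y_i)|=|I_i|=\lambda_{G_{i-1}}(y_i)=\lambda_{F'}(y_i)$ for all $i$, so $F'$ is a flame.
\end{proof}

\begin{lemma}\label{lem:quasi}
Let $F$ be a flame in $D$ with finitely many edges (possibly none). There is a spanning quasi-flame $D_0$ with $F\subseteq D_0\subseteq D$ such that for each $xw\in E(D)\setminus E(D_0)$ there is a set $T\subseteq V\setminus\{r,w\}$ with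
\begin{equation}\label{eq:tight}
x\in T\qquad\text{and}\qquad d^w_{D_0}(T)=e_{\operatorname{in}_{D_0}(w)}(T)<\infty .
\end{equation}
\end{lemma}

\begin{proof}
Enumerate the edges of $D$ as $e_0,e_1,\dots$ and put $F_0=F$. We build finite flames $F_0\subseteq F_1\subseteq\cdots$ and delete some edges; $D^k\supseteq F_k$ is $D$ minus the edges deleted before step $k$. Let $e_k=xw$ and $J=\operatorname{in}_{F_k}(w)$. If $e_k\in F_k$, put $F_{k+1}=F_k$. If $e_k\notin F_k$ and $J+e_k$ is linkable in $D^k$, apply Lemma~\ref{lem:finite} in a finite subdigraph of $D^k$ (on a finite vertex set) containing $F_k$ and a linking system, and obtain a finite flame $F_{k+1}\supseteq F_k+e_k$ in $D^k$. Otherwise delete $e_k$ and put $F_{k+1}=F_k$. Every edge is either deleted or lies in some $F_k$, and not both. Let $D_0=\bigcup_kF_k$. A finite subset of $\operatorname{in}_{D_0}(v)$ lies in some flame $F_k$, so $D_0$ is a quasi-flame.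

Let $e_k=xw$ be deleted. As $J$ is linkable in $D^k$ and $J+e_k$ is not, Lemma~\ref{lem:link} gives $T\subseteq V\setminus\{r,w\}$ with $e_{J+e_k}(T)>d^w_{D^k}(T)\ge e_J(T)$. Hence $x\in T$, and
\[
d^w_{D_0}(T)\le d^w_{D^k}(T)=e_J(T)\le e_{\operatorname{in}_{D_0}(w)}(T)\le d^w_{D_0}(T),
\]
where the last inequality is Lemma~\ref{lem:link} for the finite subsets of $\operatorname{in}_{D_0}(w)$. So equality holds, and the common value $e_J(T)$ is finite.
\end{proof}

The set $T$ in \eqref{eq:tight} is a finite bottleneck: as many edges go from $T$ to $w$ as enter $T$. We shall delete more edges from $D_0$, and we must make sure that $T$ still ends up in the largest $w$-wave. The right condition is that the finite linkability of $D_0$ survives even for edges that have been deleted.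

\begin{definition}
Let $D_0$ be a quasi-flame. A spanning $G\subseteq D_0$ is \emph{ample} if for every $v\neq r$ every finite $J\subseteq\operatorname{in}_{D_0}(v)$ is linkable in $G+J$. By Lemma~\ref{lem:link} this means
\begin{equation}\label{eq:ample}
e_J(Z)\le d^v_G(Z)\quad\text{for all } v\neq r,\ \text{finite } J\subseteq\operatorname{in}_{D_0}(v),\ Z\subseteq V\setminus\{r,v\}.
\end{equation}
\end{definition}

\begin{lemma}\label{lem:lift}
Let $D_0$ be as in Lemma~\ref{lem:quasi}, and let $L\subseteq D_0$ be ample with $x\in Z_w(L)$ for every $xw\in E(D_0)\setminus E(L)$. Then $x\in Z_w(L)$ for every $xw\in E(D)\setminus E(L)$.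
\end{lemma}

\begin{proof}
Let $xw\in E(D)\setminus E(D_0)$, let $T$ be as in \eqref{eq:tight} with common value $q$, and let $Z=Z_w(L)$ with wave system $(W_m)$. We show that $Z\cup T$ is a $w$-wave; then $x\in T\subseteq Z$. Put $R=T\setminus Z$, and let $M$ be the set of edges of $\delta_L(Z\cup T)$ with head in $R$. Their tails are outside $T\cup\{w\}$, so they are counted in $d^w_L(T)\le q$, and $M$ is finite.

We route $M$ through $R$ to $Z$. Let $H$ be the digraph on $R\cup\{s,t\}$ formed by the edges of $M$ with tails identified to $s$, the edges of $L$ inside $R$, and the edges of $L$ from $R$ to $Z$ with heads identified to $t$. Suppose that $H$ has no $|M|$ edge-disjoint $s\to t$ paths. By Lemma~\ref{lem:cut}(c) some $X$ with $s\notin X\ni t$ has $d_H(X)<|M|$. Put $S=R\setminus X$. Let $\mu$ be the number of edges of $M$ with head in $S$, and $\kappa$ the number of edges of $L$ from $S$ to $(R\setminus S)\cup Z$. Then $d_H(X)=|M|-\mu+\kappa$, so $\kappa<\mu$. Let $a\le q$ be the number of edges of $D_0$ from $S$ to $w$; they lie in $L$, because $S\cap Z=\emptyset$ and edges of $D_0$ into $w$ missing from $L$ have tails in $Z$. Let $\kappa'$ be the number of edges of $L$ from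 $S$ to $T\setminus S\subseteq(R\setminus S)\cup Z$. As $w\in Z\setminus T$, we have $\kappa\ge\kappa'+a$. An edge counted in $d^w_L(T\setminus S)$ either has its tail in $S$, or is counted in $d^w_L(T)$ and is not one of the $\mu$ edges of $M$ with head in $S$. Therefore
\[
d^w_L(T\setminus S)\le\kappa'+d^w_L(T)-\mu<\kappa'+q-\kappa\le q-a=e_{\operatorname{in}_{D_0}(w)}(T\setminus S).
\]
This contradicts \eqref{eq:ample} for the finite set $J$ of edges of $\operatorname{in}_{D_0}(w)$ with tail in $T\setminus S$.

So there are edge-disjoint paths in $L$, one starting with each edge of $M$, that run inside $R$ and end with edges $g\in\delta_L(Z)$ with tails in $R$. Continue them along $W_g$. For the edges $m\in\delta_L(Z\cup T)$ with head in $Z$ take $W_m$; these $m$ have tails outside $R$ and so differ from the edges $g$. This system shows that $Z\cup T$ is a $w$-wave.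
\end{proof}

It remains to prove the following.

\begin{proposition}\label{prop:core}
Let $D_0$ be a countable quasi-flame and $K_0\subseteq E(D_0)$ finite. There is an ample flame $L\subseteq D_0$ with $K_0\subseteq E(L)$ and $x\in Z_w(L)$ for every $xw\in E(D_0)\setminus E(L)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:core}]
Take $D_0$ from Lemma~\ref{lem:quasi} and $L$ from Proposition~\ref{prop:core} with $K_0=E(F)$. By Lemma~\ref{lem:lift} and Theorem~\ref{thm:crit}, $L$ is good in $D$. The proof of Theorem~\ref{thm:crit} uses the cuts $\delta_D(Z_v)$, and the nestedness is Lemma~\ref{lem:waves}(b).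
\end{proof}

\section{Hubs and frames}\label{sec:hubs}

Fix a countable quasi-flame $D_0$. A \emph{hub} is a vertex of infinite in-degree in $D_0$. We shall delete only edges whose heads are hubs. A hub $u$ is reached by an infinite system of $r\to u$ paths: systems of every finite size exist, and if finitely many paths with $a$ edges in total have been chosen, then one path of a system of size $a+1$ avoids them. This remains true after deleting finitely many edges from $D_0$.

\subsection*{One hub}
Suppose that $u$ is the only hub and $K_0=\emptyset$. Lemma~\ref{lem:cut}(b) gives a set $Y$ with $r\notin Y\ni u$ and a system $\mathcal Q$ of $r\to u$ paths, one through each edge of $\delta_{D_0}(Y)$. This system is infinite, since infinitely many edge-disjoint $r\to u$ paths enter $Y$. Let $L$ arise from $D_0$ by deleting all edges with head $u$ that are not in $\operatorname{last}(\mathcal Q)$. Then $\mathcal Q$ lies in $L$, links $\operatorname{in}_L(u)$, and shows that $Y$ is a $u$-wave. A deleted edge $xu$ is not on $\mathcal Q$, so it does not enter $Y$, and $x\in Y\subseteq Z_u$. To check \eqref{eq:ample}, take $v$ and $Z$. If $u\notin Z$, then $d^v_L(Z)=d^v_{D_0}(Z)$. If $u\in Z$,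 then $v\neq u$ has finite in-degree, so infinitely many paths of $\mathcal Q$ avoid $v$; each enters $Z$, and $d^v_L(Z)=\infty$. So $L$ is ample, and in particular the finite sets $\operatorname{in}_L(v)$, $v\neq u$, are linkable in $L$. This proves Proposition~\ref{prop:core} in this case: the hub chooses a system $\mathcal Q$ that covers a cut, keeps $\operatorname{last}(\mathcal Q)$, and deletes the rest.

\subsection*{Two hubs}
If several hubs do this independently, one may delete what another needs.

\begin{example}\label{ex:two}
Let $D_2=D_1+vb$ (Figure~\ref{fig:ex}), a quasi-flame that is symmetric in its hubs $b$ and $v$. Let $v$ choose $\{ra_1bv\}\cup\{ra_iv:i\ge2\}$ and let $b$ choose $\{ra_1vb\}\cup\{ra_ib:i\ge2\}$; both systems cover the cut $\{ra_i:i\ge1\}$. Then $v$ deletes $a_1v$ and $b$ deletes $a_1b$. The result is not a flame: the edges $a_iv$ with $i\ge2$ need all $ra_i$ with $i\ge2$, and a path ending with $bv$ needs one of them too.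
\end{example}

So the system of $v$ \emph{demands} that $b$ keep certain edges, here $a_1b$, and $b$ must adjust its own system. In a quasi-flame one can hope to meet finite demands, but not infinite ones: in $D_1$, $v$ cannot keep all of $\operatorname{in}(v)$. Yet infinite demands seem unavoidable.

\begin{example}\label{ex:behind}
Let $D_3$ have edges $ra_i$, $a_ib$, $bc_i$, $c_iv$ for $i\ge1$. Every infinite system of $r\to v$ paths uses infinitely many edges with head $b$.
\end{example}

The way out is to let the paths for $v$ start at $b$ and to postpone their completion. A path starting at $b$ can be completed later by an $r\to b$ path, one at a time, provided that infinitely many such paths remain available; each completion is a finite demand.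

\begin{definition}\label{def:frame}
Let $G$ be a rooted digraph on $V$ and $v\neq r$. A \emph{frame} at $v$ in $G$ is a triple $(Y,B,\mathcal Q)$ with $v\in Y\subseteq V\setminus\{r\}$, $B\subseteq V\setminus(Y\cup\{r\})$, and $\mathcal Q$ a system of paths in $G$ from $\{r\}\cup B$ to $v$, such that
\begin{itemize}
\item[(F1)] each path of $\mathcal Q$ enters $Y$ exactly once, and $\delta_G(Y)\subseteq E(\mathcal Q)$;
\item[(F2)] every vertex other than $v$ is the head of only finitely many edges of $\mathcal Q$;
\item[(F3)] for each $b\in B$ there is an infinite system of $r\to b$ paths in $G-E(\mathcal Q)$.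
\end{itemize}
\end{definition}

In $D_3$, the triple $(\{v\},\{b\},\{bc_iv:i\ge1\})$ is a frame at $v$. Condition (F1) prepares the wave, (F2) makes demands finite, and (F3) allows the completion.

\begin{lemma}\label{lem:frame}
Let $(Y,B,\mathcal Q)$ be a frame at $v$ in $G$.
\begin{itemize}
\item[(a)] A path of $\mathcal Q$ lies outside $Y$ before its edge entering $Y$ and inside $Y$ after it. Distinct edges of $\delta_G(Y)$ lie on distinct paths.
\item[(b)] If $xv\in E(G)\setminus\operatorname{last}(\mathcal Q)$, then $x\in Y$.
\item[(c)] Every path in $G-E(\mathcal Q)$ that starts at $r$ avoids $Y$.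
\item[(d)] Every vertex of $Y\setminus\{v\}$ lies on only finitely many paths of $\mathcal Q$.
\item[(e)] If $G$ has an infinite system of $r\to v$ paths, then $\mathcal Q$ is infinite.
\item[(f)] The triple remains a frame if finitely many edges outside $E(\mathcal Q)$ are deleted from $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The path starts outside $Y$, ends in $Y$, and enters once. (b) Otherwise $xv\in\delta_G(Y)\subseteq E(\mathcal Q)$, and an edge with head $v$ on a path ending at $v$ is its last edge. (c) No edge of $G-E(\mathcal Q)$ enters $Y$. (d) No path starts in $Y$; use (F2). (e) $\delta_G(Y)$ is infinite; use (a). (f) Only finitely many paths of the systems in (F3) are destroyed.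
\end{proof}

\begin{proposition}\label{prop:frame}
Let $G$ be a countable rooted digraph and $v\neq r$. Then there is a frame at $v$ in $G$.
\end{proposition}

This is proved in Section~\ref{sec:frames}. With frames at hand, the plan is as follows. We activate the hubs one at a time and give each a frame. A finite demand on an active hub $u$ is met by rerouting finitely many paths of its system inside $Y_u$ (Section~\ref{sec:exchange}) and then \emph{freezing} the paths that end with the demanded edges, so that they are never changed again. Rerouting at $u$ may use edges into other active hubs and so create new demands. To keep this from cycling, we reroute only along edges that the other active hubs currently keep, and we process the hubs in an order compatible with the following relation.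

\begin{definition}
A hub $u$ is \emph{behind} a hub $v\neq u$ if $D_0$ has no infinite system of $r\to u$ paths avoiding the vertex $v$.
\end{definition}

In $D_3$, $v$ is behind $b$; in $D_2$ neither hub is behind the other. The relation does not change if $D_0$ is replaced by $D_0$ minus finitely many edges.

\begin{lemma}\label{lem:behind}
``Behind'' is a strict partial order on the hubs.
\end{lemma}

\begin{proof}
Let $u$ be behind $v$. All but finitely many paths of an infinite system of $r\to u$ paths pass through $v$, and their initial segments up to $v$ avoid $u$; so $v$ is not behind $u$. Let also $v$ be behind $w$; then $w\neq u$. In a system of $r\to u$ paths avoiding $w$, only finitely many paths avoid $v$, and only finitely many pass through $v$, because their initial segments are $r\to v$ paths avoiding $w$. So the system is finite, and $u$ is behind $w$.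
\end{proof}

\section{Meeting a finite demand}\label{sec:exchange}

The next lemma reroutes a system $\mathcal Q$ inside $Y$ so that it ends with prescribed edges. New edges are taken from a digraph $H$, which in the application is the set of edges that we may still use; $\mathcal Q$ need not lie in $H$.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $v\in Y\subseteq V\setminus\{r\}$, let $H$ be a digraph on $V$ with $\operatorname{out}_H(v)=\emptyset$, and let $\mathcal Q$ be a system of paths that start outside $Y$, enter $Y$ exactly once, and end at $v$. Suppose that $\delta_H(Y)\subseteq E(\mathcal Q)$. Let $J$ be a finite set of edges with head $v$ such that every edge of $J$ with tail outside $Y$ is in $\operatorname{last}(\mathcal Q)$, and $e_J(Z)\le d_H(Z)$ for all $Z\subseteq Y\setminus\{v\}$. Then replacing finitely many paths of $\mathcal Q$ by equally many others yields a system $\mathcal Q'$ of paths ending at $v$, each entering $Y$ exactly once, with the same starting vertices and the same edges entering $Y$, such that $J\subseteq\operatorname{last}(\mathcal Q')$ and all edges of $E(\mathcal Q')\setminus E(\mathcal Q)$ lie in $E(H)\cup J$ and have both ends in $Y$.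
\end{lemma}

\begin{proof}
It suffices to gain one edge $j=xv\in J\setminus\operatorname{last}(\mathcal Q)$ while keeping $J\cap\operatorname{last}(\mathcal Q)$: the hypotheses then hold again, and we iterate. Note that $x\in Y\setminus\{v\}$ and $j\notin E(\mathcal Q)$. Define \emph{residual arcs} $z\to z'$: a \emph{forward} arc if $zz'\in E(H)\setminus E(\mathcal Q)$, a \emph{reverse} arc if $z'z\in E(\mathcal Q)$ and $z\neq v$. Let $Z\ni x$ be the set of vertices from which $x$ can be reached by residual arcs. No arc leaves $v$, so $v\notin Z$. No arc $z\to z'$ has $z'\in Y$ and $z\notin Y$: a forward one would be an edge of $\delta_H(Y)$ outside $E(\mathcal Q)$, and a reverse one would be an edge of $\mathcal Q$ leaving $Y$. So $Z\subseteq Y\setminus\{v\}$. Call a path of $\mathcal Q$ \emph{spare} if its last edge is not in $J$.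

We first show that $Z$ meets a spare path. Suppose not. Every edge of $H$ entering $Z$ is in $E(\mathcal Q)$, as otherwise a forward arc would put its tail into $Z$. A path of $\mathcal Q$ starts outside $Z$, and once it is in $Z$ the reverse arcs show that it stays in $Z$ until it steps to $v$. So it enters $Z$ at most once, and if it does, its last edge is in $J$ and has its tail in $Z$. Hence $d_H(Z)$ is at most the number of edges of $J\cap\operatorname{last}(\mathcal Q)$ with tail in $Z$, which is at most $e_J(Z)-1$ because of $j$. This contradicts the hypothesis.

So there is a residual path without repeated vertices from a vertex $z_0$ of a spare path $q_0$ to $x$, and by shortening it we may assume that no later vertex lies on a spare path. All its vertices are in $Z$. If it uses a reverse arc $z\to z'$, then the path of $\mathcal Q$ containing $z'z$ passes through $z'\ne z_0$, so it is not spare, and $z'z$ is not its last edge. Call $q_0$ and the finitely many paths containing such edges $z'z$ \emph{affected}. Let $U_0$ be the set of edges with head in $Y$ on the affected paths; every vertex of $N=Y\setminus\{v\}$ has excess $0$ in $U_0$. Obtain $U$ from $U_0$ by removing the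 part of $q_0$ after $z_0$, removing the edges used in reverse, and adding the edges used forward and $j$. All removed and added edges have both ends in $Y$, and the added edges are in $(E(H)\cup J)\setminus E(\mathcal Q)$. Within $N$, removing the end of $q_0$ changes the excess by $+1$ at $z_0$, the residual path changes it by $-1$ at $z_0$ and $+1$ at $x$, and $j$ changes it by $-1$ at $x$. So every vertex of $N$ has excess $0$ in $U$.

All edges of $U$ have heads in $Y$ and none has tail $v$. So the edges of $U$ with tail outside $N$ are the edges by which the affected paths enter $Y$, and those with head outside $N$ are the edges with head $v$. Lemma~\ref{lem:decomp} gives edge-disjoint paths in $U$ with exactly these first and last edges and inner vertices in $N$. Prefix to each the part outside $Y$ of the affected path with the same entering edge, and let these paths replace the affected ones. The new set of last edges is the old one minus the last edge of $q_0$, which is not in $J$, plus $j$.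
\end{proof}

If $(Y,B,\mathcal Q)$ is a frame at $v$ in $G$ and the lemma is applied to a subsystem of $\mathcal Q$ so that the new edges lie in $G$ and avoid the remaining paths, then the result is again a frame: (F1) holds since the edges entering $Y$ are the same, and (F2), (F3) hold since only finitely many edges are new.

\section{Existence of frames}\label{sec:frames}

We prove Proposition~\ref{prop:frame}. We may assume that $\operatorname{out}_G(v)=\emptyset$: a frame at $v$ in $G-\operatorname{out}(v)$ is a frame in $G$, as edges with tail $v\in Y$ do not enter $Y$.

There are two extreme attempts. With $B=\emptyset$ and the system of Lemma~\ref{lem:cut}(b), (F1) and (F3) hold and (F2) may fail. With $B=V\setminus\{r,v\}$, $Y=\{v\}$ and single edges as paths, (F1) and (F2) hold and (F3) may fail. We start from the second extreme and remove from $B$ the vertices that violate (F3). A removed vertex $x$ receives a finite capacity $n(x)$, the number of paths allowed to pass through it; this secures (F2). The danger is that the artificial capacity becomes part of the cut around $Y$, which would spoil (F1). We choose $n(x)$ just large enough to exclude this.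

\subsection*{Split digraphs and linked sets}
Let $V'=V\setminus\{r,v\}$. For $n\colon V'\to\{1,2,\dots\}\cup\{\infty\}$ put $B(n)=n^{-1}(\infty)$, $\operatorname{Fin}(n)=V'\setminus B(n)$ and $R(n)=\{r\}\cup B(n)$. Let $G^n$ arise from $G$ by splitting each $x\in\operatorname{Fin}(n)$ into $x^-$, which receives the edges with head $x$, and $x^+$, which emits the edges with tail $x$, and adding $n(x)$ parallel \emph{capacity edges} from $x^-$ to $x^+$. Edges of $G$ keep their names in $G^n$. Only capacity edges leave $x^-$, and only capacity edges enter $x^+$. So a path of $G^n$ starting in $R(n)$ visits $x^+$ only directly after $x^-$, and it remains a path if, for some of the $x\in\operatorname{Fin}(n)$, we delete the capacity edges and identify $x^-$ with $x^+$. We call this its \emph{projection}; projections of edge-disjoint paths are edge-disjoint.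

A set $Y$ with $v\in Y\subseteq V(G^n)\setminus R(n)$ is \emph{$n$-linked} if it has a \emph{witness}: a system $(\Sigma_t)_{t\in\delta(Y)}$ of paths in $G^n$ such that $\Sigma_t$ starts in $R(n)$ and has last edge $t$. (Here $\delta=\delta_{G^n}$.) By edge-disjointness, $t$ is the only edge of $\Sigma_t$ in $\delta(Y)$, so all edges of $\Sigma_t$ have tails outside $Y$. Linked sets are dual to waves: the entering edges can be reached from outside, instead of being continued inside.

\begin{lemma}\label{lem:meet}
If $Y_1$ with witness $\Sigma^1$ and $Y_2$ are $n$-linked, then $Y_1\cap Y_2$ has a witness that agrees with $\Sigma^1$ on $\delta(Y_1\cap Y_2)\cap\delta(Y_1)$ and each of whose edges lies on a path of $\Sigma^1$ or has its tail in $Y_1$. There is a smallest $n$-linked set $Y(n)$.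
\end{lemma}

\begin{proof}
Let $\Sigma^2$ be a witness of $Y_2$ and $t\in\delta(Y_1\cap Y_2)$. If $t\in\delta(Y_1)$, take $\Sigma^1_t$. Otherwise the tail of $t$ is in $Y_1\setminus Y_2$ and $t\in\delta(Y_2)$. Let $g$ be the last edge of $\Sigma^2_t$ entering $Y_1$; it exists since the path starts in $R(n)$, it precedes $t$, and after it the path stays in $Y_1$. Take $\Sigma^1_g$ followed by the part of $\Sigma^2_t$ after $g$. The head of $g$ is the tail of an edge of $\Sigma^2_t$, so it is outside $Y_2$, and $g\notin\delta(Y_1\cap Y_2)$; different $t$ give different $g$. So no path of $\Sigma^1$ is used twice. Edges of $\Sigma^1$ have tails outside $Y_1$, the other edges used have tails in $Y_1$. Hence we have a witness.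

The set $V(G^n)\setminus R(n)$ is $n$-linked, by single edges. As $V(G^n)$ is countable, the intersection $Y(n)$ of all $n$-linked sets is the intersection of countably many, $U_1,U_2,\dots$. Choose witnesses of $Y_k=U_1\cap\dots\cap U_k$ successively by the first part. An edge $t\in\delta(Y(n))$ enters $Y_k$ for all large $k$, so its path is eventually constant, and the eventual paths form a witness of $Y(n)$.
\end{proof}

Minimality provides the continuation inside.

\begin{lemma}\label{lem:inside}
There is a system $(\Lambda_t)_{t\in\delta(Y(n))}$ of paths such that $\Lambda_t$ has first edge $t$, ends at $v$, and has all vertices but the first in $Y(n)$.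
\end{lemma}

\begin{proof}
Let $H$ consist of the edges inside $Y(n)$ and the edges of $\delta(Y(n))$ with tails identified to a vertex $s$. Lemma~\ref{lem:cut}(b) for $s$ and $v$ gives $Y'$ with $v\in Y'\subseteq Y(n)$ and a system of $s\to v$ paths $P_f\ni f$ for $f\in\delta_H(Y')=\delta(Y')$. For each $f$ take the witness path of the first edge of $P_f$ and continue along $P_f$ up to $f$. This is a witness of $Y'$, so $Y'=Y(n)$. Then each $f$ has tail $s$ in $H$ and is the first edge of $P_f$; let $\Lambda_f$ be $P_f$ with $s$ replaced by the tail of $f$ in $G^n$.
\end{proof}

For $b\in B(n)$ let $\sigma_n(b)$ be the supremum of all $m\ge0$ for which there are a witness of $Y(n)$ and $m$ further $r\to b$ paths in $G^n$, all edge-disjoint. These $r\to b$ paths avoid $Y(n)$, because the witness uses all edges of $\delta(Y(n))$.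

\subsection*{From large finite systems to infinite ones}
If $\sigma_n(b)=\infty$, there are arbitrarily many $r\to b$ paths, but each time next to a different witness. For (F3) we need one witness that leaves infinite systems for all $b$ at once. We choose paths greedily. A chosen path destroys only finitely many paths of any given configuration, but the destroyed witness paths must be restored. The next lemma restores one of them at the price of one $r\to b$ path.

Fix $n$ and write $Y=Y(n)$, $T=\delta(Y)$, $R=R(n)$. For $t\in T$, a \emph{$t$-path} starts in $R$, has last edge $t$, and has no other edge in $T$. For $b\in B(n)$, a \emph{$b$-path} is an $r\to b$ path with no edge in $T$. All edges of such paths have tails outside $Y$. For $T'\subseteq T$, a \emph{$T'$-family} is a system of one $t$-path for each $t\in T'$; a $T$-family is a witness of $Y$.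

\begin{lemma}\label{lem:fill}
Let $M$ be a set of edges, and let $(N_t)$ be a $(T\setminus M)$-family avoiding $M$. Let $T_1\subseteq T\setminus M$ and $e\in (T\setminus M)\setminus T_1$. Let $\Sigma$ be a $T_1$-family and $\mathcal S$ a set of $b$-paths such that $\Sigma\cup\mathcal S$ is a system avoiding $M$. Then there are $T_2$ with $T_1+e\subseteq T_2\subseteq T\setminus M$, a $T_2$-family $\Sigma'$, and $\mathcal S'\subseteq\mathcal S$ with $|\mathcal S\setminus\mathcal S'|\le1$ such that $\Sigma'\cup\mathcal S'$ is a system avoiding $M$.
\end{lemma}

\begin{proof}
Call an edge \emph{outer} if it is not in $M$ and both its ends are outside $Y$. All edges of $\Sigma$, $\mathcal S$ and $(N_t)$ are outer or in $T$. Residual arcs $z\to z'$ are \emph{forward} if $zz'$ is an outer edge not in $E(\Sigma)\cup E(\mathcal S)$, and \emph{reverse} if $z'z$ is an outer edge in $E(\Sigma)$. Let $x$ be the tail of $e$ and $Z\ni x$ the set of vertices from which $x$ can be reached by residual arcs; $Z\cap Y=\emptyset$.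

\emph{Case 1: $Z$ contains a vertex of $R$ or of a path of $\mathcal S$.} Take a residual path without repeated vertices from such a vertex $z_0$ to $x$, with no later vertex of this kind. If $z_0\in R$, put $\mathcal S'=\mathcal S$. Otherwise choose $S\in\mathcal S$ through $z_0$, put $\mathcal S'=\mathcal S\setminus\{S\}$, and let $S_0$ be the initial segment of $S$ from $r$ to $z_0$. Call the finitely many paths of $\Sigma$ with an edge used in reverse \emph{affected}. Let $U$ consist of the edges of the affected paths, minus the reversed edges, plus the edges used forward, plus $e$, plus $E(S_0)$ if $z_0\notin R$; these added sets are disjoint from each other and from $E(\Sigma)$. Let $N=V(G^n)\setminus(Y\cup R)$. The affected paths run from $R$ to $Y$ and give excess $0$ on $N$. The residual path contributes $-1$ at $z_0$ and $+1$ at $x$, the edge $e$ contributes $-1$ at $x$, and $S_0$ contributes $+1$ at $z_0$ if $z_0\notin R$. So every vertex of $N$ has excess $0$ in $U$. By Lemma~\ref{lem:decomp}, each edge $t\in U\cap T$ is the last edge of a trail with inner vertices in $N$ whose first vertex is outside $N$ and outside $Y$, hence in $R$; the trail contains a $t$-path. The set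 $U\cap T$ consists of $e$ and the last edges of the affected paths. Replacing the affected paths by these $t$-paths gives a $(T_1+e)$-family that is edge-disjoint from $\mathcal S'$ and avoids $M$.

\emph{Case 2: $Z$ is disjoint from $R$ and from all paths of $\mathcal S$.} Now $Z$ is a bottleneck, and we switch to the family $(N_t)$ inside it. An outer edge entering $Z$ is not a forward arc, and it is not on $\mathcal S$, so it is in $E(\Sigma)$. A path of $\Sigma$ starts outside $Z$, and by the reverse arcs, once in $Z$ it stays there until its last edge. So it either misses $Z$, or enters $Z$ exactly once and its last edge has its tail in $Z$. For $t\in T\setminus M$ with tail in $Z$, the path $N_t$ starts outside $Z$; let $f_t$ be its last edge entering $Z$. Then $f_t$ is outer, so $f_t\in E(\Sigma)$, and different $t$ give different edges $f_t$, which lie on different paths of $\Sigma$. Follow the path of $\Sigma$ through $f_t$ up to $f_t$ (all tails outside $Z$) and then $N_t$ after $f_t$ (all tails in $Z$); this is a $t$-path. Add the paths $\Sigma_t$ for $t\in T_1$ with tail outside $Z$; they miss $Z$. Together these form a $T_2$-family, where $T_2$ contains all $t\in T\setminus M$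 with tail in $Z$, among them $e$, and all $t\in T_1$. It is edge-disjoint from $\mathcal S'=\mathcal S$, since $\mathcal S$ misses $Z$ and $E(\Sigma)$.
\end{proof}

\begin{lemma}\label{lem:simul}
If $\sigma_n(b)=\infty$ for all $b\in B(n)$, then there are a witness $\Sigma^*$ of $Y(n)$ and infinite sets $\mathcal S_b$ of $r\to b$ paths in $G^n$ $(b\in B(n))$ such that all these paths are pairwise edge-disjoint.
\end{lemma}

\begin{proof}
Call a finite edge set $M$ \emph{safe} if there is a $(T\setminus M)$-family avoiding $M$, and for all $b\in B(n)$ and all finite $m$ there is a system avoiding $M$ that consists of a $(T\setminus M)$-family and $m$ $b$-paths. By hypothesis $\emptyset$ is safe. Let $M$ be safe, and let $P$ be either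
\begin{itemize}
\item[($\alpha$)] the $t$-path, for a given $t\in T\setminus M$, of a $(T\setminus M)$-family avoiding $M$, or
\item[($\beta$)] the $b$-path, for a given $b\in B(n)$, of a system avoiding $M$ that consists of a $(T\setminus M)$-family and one $b$-path.
\end{itemize}
We claim that $M'=M\cup E(P)$ is safe. The set $T\setminus M'$ is $(T\setminus M)-t$ in case ($\alpha$) and $T\setminus M$ in case ($\beta$), so the rest of the system from which $P$ was taken is a $(T\setminus M')$-family $(N_t)$ avoiding $M'$. Given $b'$ and $m$, put $a=|E(P)|$, take a system avoiding $M$ that consists of a $(T\setminus M)$-family and $m+a$ $b'$-paths, and discard the at most $a$ paths that share an edge with $P$; in case ($\alpha$) the $t$-path is among them. What remains avoids $M'$ and lacks $\ell$ of the $b'$-paths and the paths for $\ell'$ edges of $T\setminus M'$, where $\ell+\ell'\le a$. Applying Lemma~\ref{lem:fill} at most $\ell'$ times gives a $(T\setminus M')$-family and at least $m+a-\ell-\ell'\ge m$ $b'$-paths. This proves the claim.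

Start from $M=\emptyset$ and perform, in a sequence of length at most $\omega$, step ($\alpha$) once for each $t\in T$ and step ($\beta$) infinitely often for each $b\in B(n)$. An edge $t\in T$ joins $M$ only at its own step ($\alpha$), so all steps are possible. Each chosen path avoids the earlier ones.
\end{proof}

\subsection*{Choosing the capacities}
Define $n_\alpha$ by transfinite recursion. Let $n_0\equiv\infty$. Put $n_{\alpha+1}(b)=\sigma_{n_\alpha}(b)+1$ for every $b\in B(n_\alpha)$ with $\sigma_{n_\alpha}(b)<\infty$, and $n_{\alpha+1}=n_\alpha$ elsewhere. Each value changes at most once; at limit ordinals take the eventual values. As $V$ is countable, $n_{\alpha+1}=n_\alpha$ for some countable $\alpha$. Let $n$ be this final function, $B=B(n)$ and $Y^\circ=Y(n)$. Then $\sigma_n(b)=\infty$ for all $b\in B$; let $\Sigma^*$ and $\mathcal S_b$ be as in Lemma~\ref{lem:simul}.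

\begin{example}\label{ex:rec}
Let $G=D_1$. We have $Y(n_0)=\{v\}$, $\sigma_{n_0}(a_i)=1$ and $\sigma_{n_0}(b)=\infty$, so $n_1(a_i)=2$ and $B(n_1)=\{b\}$. Still $Y(n_1)=\{v\}$, but now the witness paths of the edges $a_iv$ use all edges $ra_i$. So $\sigma_{n_1}(b)=0$, $n_2(b)=1$, $B(n_2)=\emptyset$, and $n=n_2$. Let $Y$ be $n$-linked. No witness path visits $b^-$: it would come through $ra_i$ and a vertex $a_i^+\notin Y$, but then $a_iv$ enters $Y$ and its own path needs $ra_i$. Hence none of the edges $bv$, $b^-b^+$, $a_ib$ enters $Y$, which forces $b^+,b^-,a_i^+\in Y$ in turn. Finally $a_i^-\in Y$, as the two capacity edges of $a_i$ cannot both be reached through $ra_i$; with capacity $1$ this step would fail. So $Y^\circ$ is everything but $r$, matching the frame $(V\setminus\{r\},\emptyset,\{ra_iv:i\ge1\})$. The hub $b$ had to leave $B$ although infinitely many edge-disjoint paths reach it.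
\end{example}

\begin{lemma}\label{lem:cap}
For $x\in\operatorname{Fin}(n)$, either both or none of $x^-,x^+$ lie in $Y^\circ$.
\end{lemma}

\begin{proof}
Suppose that $x^-\in Y^\circ$ and $x^+\notin Y^\circ$. All edges leaving $x^-$ go to $x^+$, so $\delta(Y^\circ\setminus\{x^-\})\subseteq\delta(Y^\circ)$, and $Y^\circ\setminus\{x^-\}$ is a smaller $n$-linked set, a contradiction.

Now suppose that $b\in\operatorname{Fin}(n)$ has $b^-\notin Y^\circ$ and $b^+\in Y^\circ$. Then all $n(b)$ capacity edges of $b$ enter $Y^\circ$ and are reached by $\Sigma^*$. We carry these paths back to the stage at which $b$ received its capacity, and find one path too many. Let $n'=n_\alpha$ for the $\alpha$ with $n_\alpha(b)=\infty>n_{\alpha+1}(b)$. Then $b\in B(n')$, $n(b)=\sigma_{n'}(b)+1$, $B(n)\subseteq B(n')$, and $n=n'$ on $\operatorname{Fin}(n')$. So $G^{n'}$ arises from $G^n$ by deleting the capacity edges of the vertices $x\in\operatorname{Fin}(n)\cap B(n')$ and identifying $x^-$ with $x^+$ for these $x$. Every edge of $G^{n'}$ is an edge of $G^n$. Let $Y'$ consist of $v$ and the vertices $x^\pm\in Y^\circ$ with $x\in\operatorname{Fin}(n')$. These are vertices of both digraphs, and $Y'\cap R(n')=\emptyset$.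

\emph{$Y'$ is $n'$-linked.} Let $g\in\delta_{G^{n'}}(Y')$; in $G^n$ its head is in $Y^\circ$. If its tail in $G^n$ is outside $Y^\circ$, let $\Gamma_g$ be the projection of $\Sigma^*_g$; it starts in $R(n)\subseteq R(n')$ and has last edge $g$. Otherwise its tail in $G^n$ is in $Y^\circ\setminus Y'$, so it is a copy of some $x\in\operatorname{Fin}(n)\cap B(n')$, and in $G^{n'}$ the tail of $g$ is $x\in R(n')$; let $\Gamma_g$ be the single edge $g$. In $G^n$, edges of $\Sigma^*$ have tails outside $Y^\circ$ and edges $g$ of the second kind have tails inside. So $\Gamma$ is a witness of $Y'$.

Hence $Y(n')\subseteq Y'$, and Lemma~\ref{lem:meet} with $Y_1=Y'$ and $Y_2=Y(n')$ gives a witness $\Sigma'$ of $Y(n')$ each of whose edges lies on $\Gamma$ or has its tail in $Y'$. Thus every edge of $\Sigma'$, viewed in $G^n$, has its tail in $Y^\circ$ or lies on a path $\Sigma^*_g$ with $g\in E(G^{n'})$.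

For each capacity edge $e$ of $b$, the path $\Sigma^*_e$ without $e$ leads from $r$ or from some $b'\in B$ to $b^-$; in the second case prefix a path of $\mathcal S_{b'}$, a different one for each $e$. Projecting to $G^{n'}$ gives $n(b)$ edge-disjoint trails from $r$ to $b$, which contain $r\to b$ paths. In $G^n$ their edges have tails outside $Y^\circ$ and lie on paths of the $\mathcal S_{b'}$ or on paths $\Sigma^*_e$ with $e\notin E(G^{n'})$. So they are edge-disjoint from $\Sigma'$, and $\sigma_{n'}(b)\ge n(b)=\sigma_{n'}(b)+1$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:frame}]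
Let $Y=\{v\}\cup\{x\in\operatorname{Fin}(n):x^-,x^+\in Y^\circ\}$; it is disjoint from $\{r\}\cup B$. By Lemma~\ref{lem:cap} no capacity edge enters $Y^\circ$ and $\delta_{G^n}(Y^\circ)=\delta_G(Y)$. For $t\in\delta_G(Y)$ follow $\Sigma^*_t$ and then $\Lambda_t$ from Lemma~\ref{lem:inside}, take the part of this path from its last vertex in $\{r\}\cup B$ on, which still contains $t$, and project it to $G$. Let $\mathcal Q$ be the resulting system. Each path lies outside $Y$ before $t$ and inside after $t$, which gives (F1). No path enters a vertex of $\{r\}\cup B$, and each path through $x\in\operatorname{Fin}(n)$ comes from a path using one of the $n(x)$ capacity edges of $x$, which gives (F2). The projections of the paths of $\mathcal S_b$ avoid $E(\Sigma^*)$, and they avoid $Y$, which contains the heads of all edges of the $\Lambda_t$; this gives (F3).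
\end{proof}

\section{States and the operations on them}\label{sec:states}

We return to the quasi-flame $D_0$ of Proposition~\ref{prop:core}. The construction has $\omega$ stages, and at each stage only finitely many irrevocable decisions have been made.

\begin{definition}
A \emph{state} consists of a finite set $X\subseteq E(D_0)$ of \emph{deleted} edges, with $G=D_0-X$; a finite set $K\subseteq E(G)$ of \emph{kept} edges; a finite set $A$ of \emph{active} hubs; and for each $u\in A$ a triple $(Y_u,B_u,\mathcal Q_u)$ and a finite set $\mathcal F_u\subseteq\mathcal Q_u$ of \emph{frozen} paths. Put $I_u=\operatorname{last}(\mathcal Q_u)$ and, for every $v\neq r$,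
\[
H_v=G-\{xw\in E(G): w\in A\setminus\{v\},\ xw\notin I_w\}.
\]
A state \emph{extends} another if its sets $X,K,A$ contain the old ones and, for each old active $u$, the sets $Y_u,B_u$ are the same, $\mathcal F_u$ contains the old one, and every edge of $\mathcal Q_u$ that is not on the old $\mathcal Q_u$ has both ends in $Y_u$. This relation is transitive.
\end{definition}

The digraph $H_v$ is the worst case from the viewpoint of $v$: it is what remains if every other active hub deletes all ingoing edges that its system does not use at present. We consider the following conditions.
\begin{itemize}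
\item[(I1)] For $u\in A$, $(Y_u,B_u,\mathcal Q_u)$ is a frame at $u$ in $G$.
\item[(I2)] Every $xw\in X$ has $w\in A$ and $x\in Y_w$.
\item[(I3)] Every edge with head $u\in A$ that lies in $K$ or in $E(\mathcal Q_w)$ for some $w\in A\setminus\{u\}$ is in $\operatorname{last}(\mathcal F_u)$.
\item[(I4)] $G$ is ample.
\item[(I5)] For $u\in A$, finite $J\subseteq\operatorname{in}_G(u)\setminus\operatorname{last}(\mathcal F_u)$ and $Z\subseteq V\setminus\{r,u\}$ we have $e_J(Z)\le d^u_{H_u-E(\mathcal F_u)}(Z)$.
\end{itemize}
A state is \emph{admissible} if it satisfies (I1)--(I4), and \emph{clean} if it satisfies (I1)--(I5). Condition (I3) says that all present demands are met for good. Condition (I5) says, by Lemma~\ref{lem:link}, that any future finite demand on $u$ is linkable without touching the frozen paths of $u$ and without using edges that other active hubs may want to delete; it is the hypothesis of the Exchange Lemma.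

Freezing finitely many more paths of $\mathcal Q_u$ preserves (I1)--(I4) but may destroy (I5). In an admissible state,
\begin{equation}\label{eq:QH}
E(\mathcal Q_w)\subseteq E(H_v)\qquad\text{for all } w\in A \text{ and } v\neq r,
\end{equation}
because an edge of $\mathcal Q_w$ with head $w'\in A$ lies in $I_{w'}$: by definition if $w'=w$, by (I3) otherwise. Each $\mathcal Q_w$ is infinite by Lemma~\ref{lem:frame}(e).

\subsection*{The worst-case digraph is still ample}
$H_v$ may lack infinitely many edges of $G$. The next lemma, which generalizes the computation for one hub, shows that this does no harm.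

\begin{lemma}\label{lem:fincut}
Let $v\neq r$ and $Z\subseteq V\setminus\{r,v\}$.
\begin{itemize}
\item[(a)] If (I1) holds and $d^v_{H_v}(Z)<\infty$, then for no $z\in Z$ does $G$ have an infinite system of $r\to z$ paths avoiding $v$.
\item[(b)] In an admissible state, $e_J(Z)\le d^v_{H_v}(Z)$ for every finite $J\subseteq\operatorname{in}_{D_0}(v)$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $H=H_v$ and $d=d^v_H$.

(a) Let $P_1,P_2,\dots$ be such a system and $g_i$ the first edge of $P_i$ entering $Z$. The tail of $g_i$ is not $v$, so all but finitely many $g_i$ are missing from $H$. As $A$ is finite, there is $w\in A\cap Z$ such that infinitely many $g_i$ have the form $x_iw\notin I_w$; consider only these. We replace them by edges of $\mathcal Q_w$. By Lemma~\ref{lem:frame}(b), $x_i\in Y_w$, so $P_i$ has an edge $c_i$ before $g_i$ that enters $Y_w$, and the head of $c_i$ is not in $Z$. The path of $\mathcal Q_w$ through $c_i$ stays in $Y_w$ after $c_i$ and ends at $w\in Z$, so it has an edge $h_i$ with tail in $Y_w$ that enters $Z$. By Lemma~\ref{lem:frame}(a) these paths are distinct, so the $h_i$ are distinct. Edges of $\mathcal Q_w$ missing from $H$ have heads in the finite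 set $A\setminus\{w\}$, so there are finitely many of them by (F2). By Lemma~\ref{lem:frame}(d), only finitely many $h_i$ have tail $v$, as this requires $v\in Y_w\setminus\{w\}$. So $d(Z)=\infty$, a contradiction.

(b) Suppose that $d(Z)<e_J(Z)$. We first enlarge $Z$. Let $w\in A\cap Z$ with $v\notin Y_w$. We claim that $d(Z\cup Y_w)\le d(Z)$. Let $m$ be counted in $d(Z\cup Y_w)$. If its head is in $Z$, map $m$ to itself. Otherwise $m\in\delta_G(Y_w)$; map $m$ to the first edge entering $Z$ on the path of $\mathcal Q_w$ after $m$. This edge is in $H$ by \eqref{eq:QH} and has its tail in $Y_w\not\ni v$, so it is counted in $d(Z)$ but not in $d(Z\cup Y_w)$. Distinct $m$ of the second kind lie on distinct paths, so the map is injective. As also $e_J(Z\cup Y_w)\ge e_J(Z)$, we may replace $Z$ by $Z\cup Y_w$. After at most $|A|$ replacements, every $w\in A\cap Z$ has $Y_w\subseteq Z$ or $v\in Y_w$, and still $d(Z)<e_J(Z)$.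

By (I4), $d^v_G(Z)\ge e_J(Z)>d(Z)$. So some edge $xw$ of $G$ with $w\in A\cap Z$ and $x\notin Z$ is not in $I_w$. By Lemma~\ref{lem:frame}(b), $x\in Y_w\setminus Z$, and therefore $v\in Y_w$. By Lemma~\ref{lem:frame}(d), infinitely many paths of $\mathcal Q_w$ avoid $v$. Each of them that starts outside $Z$ contains an edge counted in $d(Z)<\infty$, by \eqref{eq:QH}. So one of them starts in $Z$, at some $b\in B_w\cap Z$. The infinite system of $r\to b$ paths in (F3) avoids $Y_w\ni v$ by Lemma~\ref{lem:frame}(c). This contradicts (a).
\end{proof}

\subsection*{Deleting and cleaning}

\begin{lemma}\label{lem:delete}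
From an admissible state, delete finitely many edges $xu\in E(G)\setminus I_u$ with $u\in A$. The new state is an admissible extension, and the numbers $d^u_{H_u-E(\mathcal F_u)}(Z)$ do not change. If the old state is clean, so is the new one.
\end{lemma}

\begin{proof}
A deleted edge $xu$ is not on $\mathcal Q_u$, and by (I3) it is neither in $K$ nor on $\mathcal Q_w$ for $w\neq u$, since $\operatorname{last}(\mathcal F_u)\subseteq I_u$. So the new data form a state, (I1) holds by Lemma~\ref{lem:frame}(f), (I2) holds by Lemma~\ref{lem:frame}(b), and (I3) is unaffected. For every $v\ne r$, deleted edges with head other than $v$ were not in $H_v$, so $H_v$ loses only edges with head $v$, which $d^v$ does not count. This gives the statement about the numbers, and (I5) persists as $\operatorname{in}_G(u)$ only shrinks. For (I4), let $G'$ be the new digraph; Lemma~\ref{lem:fincut}(b) for the old state gives $e_J(Z)\le d^v_{H_v}(Z)\le d^v_{G'}(Z)$.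
\end{proof}

Freezing a path removes finitely many edges from the stock available to $u$, so some demands that were feasible are no longer feasible. The next lemma shows that finitely many edges into $u$ are responsible, and that they can be deleted.

\begin{lemma}[Cleaning]\label{lem:clean}
Every admissible state has a clean extension obtained by deleting finitely many edges.
\end{lemma}

\begin{proof}
Let $u\in A$, $d=d^u_{H_u-E(\mathcal F_u)}$ and $\mathcal E=\operatorname{in}_G(u)\setminus\operatorname{last}(\mathcal F_u)$; sets $Z$ range over subsets of $V\setminus\{r,u\}$. Note that $d\le d^u_{H_u}\le d+|E(\mathcal F_u)|$. Call $\mathcal B\subseteq\mathcal E$ \emph{independent} if $e_J(Z)\le d(Z)$ for all finite $J\subseteq\mathcal B$ and all $Z$.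

\emph{The set $I_u\setminus\operatorname{last}(\mathcal F_u)$ is independent.} Given $J$ and $Z$, consider the $e_J(Z)$ paths of $\mathcal Q_u\setminus\mathcal F_u$ whose last edge is in $J$ and has its tail in $Z$. They lie in $H_u-E(\mathcal F_u)$ by \eqref{eq:QH}. If all of them start outside $Z$, each has an edge entering $Z$ with tail other than $u$, so $d(Z)\ge e_J(Z)$. If one starts at $b\in B_u\cap Z$, then (F3) and Lemma~\ref{lem:frame}(c) give an infinite system of $r\to b$ paths avoiding $u$, so $d^u_{H_u}(Z)=\infty$ by Lemma~\ref{lem:fincut}(a), and $d(Z)=\infty$.

Independence depends only on finite subsets, so by Zorn's lemma there is a maximal independent $\mathcal B_u\supseteq I_u\setminus\operatorname{last}(\mathcal F_u)$. \emph{We claim that $|\mathcal E\setminus\mathcal B_u|\le|E(\mathcal F_u)|$.} Let $f_1,\dots,f_a\in\mathcal E\setminus\mathcal B_u$ be distinct. By maximality there are finite $J_i\subseteq\mathcal B_u$ and sets $Z_i$ with $e_{J_i+f_i}(Z_i)>d(Z_i)\ge e_{J_i}(Z_i)$. So $Z_i$ contains the tail of $f_i$, and $d(Z_i)=e_{J_i}(Z_i)$. Let $J=\bigcup_iJ_i\subseteq\mathcal B_u$. Then $d(Z_i)\ge e_J(Z_i)\ge e_{J_i}(Z_i)=d(Z_i)$, so $d=e_J$ at each $Z_i$. If $d=e_J$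 at $Z'$ and $Z''$, then
\[
d(Z'\cup Z'')\le d(Z')+d(Z'')-d(Z'\cap Z'')\le e_J(Z')+e_J(Z'')-e_J(Z'\cap Z'')=e_J(Z'\cup Z''),
\]
and the reverse inequality holds by independence. So $d(Z)=e_J(Z)$ for $Z=\bigcup_iZ_i$, which contains the tails of all $f_i$. Lemma~\ref{lem:fincut}(b) for $J\cup\{f_1,\dots,f_a\}$ gives
\[
e_J(Z)+a\le d^u_{H_u}(Z)\le d(Z)+|E(\mathcal F_u)|=e_J(Z)+|E(\mathcal F_u)|,
\]
which proves the claim.

Determine $\mathcal B_u$ for all $u\in A$ in the given state, and delete all the finite sets $\operatorname{in}_G(u)\setminus(\operatorname{last}(\mathcal F_u)\cup\mathcal B_u)$. They are disjoint from $I_u$, so by Lemma~\ref{lem:delete} the new state is admissible and the functions $d$ are unchanged. The edges into $u$ outside $\operatorname{last}(\mathcal F_u)$ now form the independent set $\mathcal B_u$, which is (I5).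
\end{proof}

\subsection*{Keeping edges and activating hubs}
To keep new edges we must meet the demands they place on active hubs. Processing one hub changes its set $I_u$, hence the digraphs $H_w$ of the other hubs, and (I5) is known only for the original $H_w$. The order ``behind'' resolves this: a set $Z$ can obstruct an exchange at $u$ only if finitely many edges enter it, and then all hubs in $Z$ are behind $u$, so they can be left untouched until $u$ is done.

\begin{lemma}[Keeping]\label{lem:keep}
Let a clean state and a finite set $K'\subseteq E(G)$ be given. There is an admissible extension with the same $X$ and $A$ whose set of kept edges is $K\cup K'$.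
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:behind}, order $A$ linearly so that $w$ comes after $u$ whenever $w$ is behind $u$. For $u\in A$ let the \emph{demand} $J_u$ be initially the set of edges of $K'$ with head $u$. Process the hubs in order. To process $u$, let $H_u^*$ be the digraph $H_u$ for the current systems, and do the following.
\begin{itemize}
\item[(1)] Apply Lemma~\ref{lem:exchange} with $v=u$, $Y=Y_u$, $H=H_u^*-E(\mathcal F_u)-\operatorname{out}(u)$, $\mathcal Q=\mathcal Q_u\setminus\mathcal F_u$ and $J=J_u\setminus\operatorname{last}(\mathcal F_u)$, and replace $\mathcal Q_u$ by $\mathcal Q'\cup\mathcal F_u$. Now $J_u\subseteq I_u$; freeze the paths of $\mathcal Q_u$ with last edge in $J_u$.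
\item[(2)] Each new edge $g$ of $\mathcal Q_u$ with head $w\in A\setminus\{u\}$ lies in $H\subseteq H_u^*$, so $g\in I_w$. If $w$ has been processed, freeze the path of $\mathcal Q_w$ ending with $g$. If not, add $g$ to $J_w$.
\end{itemize}
Thus $\mathcal Q_u$ changes only when $u$ is processed, $\mathcal F_u$ does not change before that, and $J_u$ is always a finite subset of $\operatorname{in}_G(u)$. In (1), the new edges lie in $G$ and avoid $\mathcal F_u$: those in $H$ by the choice of $H$, those in $J$ since they have head $u$ and are not in $\operatorname{last}(\mathcal F_u)$. So (I1) holds throughout, by the remark after Lemma~\ref{lem:exchange}.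

We check the hypotheses of Lemma~\ref{lem:exchange}. Edges of $H$ entering $Y_u$ lie in $E(\mathcal Q_u)\setminus E(\mathcal F_u)$ by (F1). Edges of $J$ with tail outside $Y_u$ lie in $I_u\setminus\operatorname{last}(\mathcal F_u)$ by Lemma~\ref{lem:frame}(b). Suppose that $e_J(Z)>d_H(Z)=d^u_{H^*_u-E(\mathcal F_u)}(Z)$ for some $Z\subseteq Y_u\setminus\{u\}$. Then $d^u_{H_u^*}(Z)<\infty$, as $\mathcal F_u$ is finite. By Lemma~\ref{lem:fincut}(a) for the current systems, every hub in $Z$ is behind $u$. So the hubs $w\in A\cap Z$ have not been processed and $I_w$ is as in the given state. Hence $H_u^*$ and the $H_u$ of the given state have the same edges with head in $Z$. As $\mathcal F_u$ is also as in the given state, this contradicts (I5).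

In the end (I2) and (I4) hold since $X$, $A$ and the sets $Y_u$ are unchanged. For (I3), let $g$ have head $u\in A$. If $g\in K$, or $g$ was on $\mathcal Q_w$ for some $w\ne u$ in the given state, then $g\in\operatorname{last}(\mathcal F_u)$ from the start. If $g\in K'$, then $g\in J_u$ and its path is frozen in (1). If $g$ is a new edge of $\mathcal Q_w$, then its path is frozen in (2), or $g$ joins $J_u$ and its path is frozen when $u$ is processed.
\end{proof}

A hub that is being activated has no frozen paths yet, so for it Lemma~\ref{lem:fincut}(b) takes the place of (I5).

\begin{lemma}[Activation]\label{lem:activate}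
Let a clean state and a hub $m\notin A$ be given. There is an admissible extension whose set of active hubs is $A\cup\{m\}$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:frame} there is a frame $(Y_m,B_m,\mathcal Q_m)$ at $m$ in $G$. By (F2) the set $K'$ of edges of $\mathcal Q_m$ with heads in $A$ is finite. Apply Lemma~\ref{lem:keep} to $K'$, and let $K$, $\mathcal Q_w$, $\mathcal F_w$, $H_m$ refer to the resulting admissible state; $G$ is unchanged and $m$ is not yet active. Let $J$ be the set of edges with head $m$ in $K\cup\bigcup_{w\in A}E(\mathcal Q_w)$; it is finite by (F2). Apply Lemma~\ref{lem:exchange} with $v=m$, $Y=Y_m$, $H=H_m-\operatorname{out}(m)$, $\mathcal Q=\mathcal Q_m$ and $J$. Its hypotheses hold by (F1), Lemma~\ref{lem:frame}(b) and Lemma~\ref{lem:fincut}(b). Replace $\mathcal Q_m$ by $\mathcal Q'$, let $\mathcal F_m$ consist of the paths with last edge in $J$, and declare $m$ active. Each new edge of $\mathcal Q_m$ with head $w\in A$ lies in $H_m$, hence in $I_w$; freeze the path of $\mathcal Q_w$ ending with it.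

Conditions (I1), (I2), (I4) hold. Condition (I3) holds for $u=m$ by the choice of $J$ and $\mathcal F_m$. For $u\in A$ it holds for $K$ and the $\mathcal Q_w$ with $w\in A$ by Lemma~\ref{lem:keep}, for the old edges of $\mathcal Q_m$ because they are in $K'\subseteq K$, and for the new ones by the last freezing.
\end{proof}

\section{The limit}\label{sec:limit}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
The state with $X=\emptyset$, $K=K_0$, $A=\emptyset$ is clean: (I4) holds since $D_0$ is a quasi-flame, and the rest is vacuous. We construct a sequence of clean states, each extending the previous one, by performing the following tasks. Each performance starts from a clean state, reaches an admissible extension as described, and ends with Lemma~\ref{lem:clean}.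
\begin{itemize}
\item[(T1)] For a hub $m$: activate $m$ by Lemma~\ref{lem:activate}.
\item[(T2)] For $v\neq r$ and finite $J\subseteq\operatorname{in}_{D_0}(v)$: by (I4) there is a system of $r\to v$ paths in $G+J$ with set of last edges $J$. Its other edges do not have head $v$, so they lie in $G$; keep them by Lemma~\ref{lem:keep}.
\item[(T3)] For active $u$ and $e\in\operatorname{in}_{D_0}(u)$: if $e\in I_u$, freeze the path of $\mathcal Q_u$ ending with $e$; if $e\in E(G)\setminus I_u$, delete $e$ by Lemma~\ref{lem:delete}; if $e\in X$, do nothing.
\item[(T4)] For active $u$ and $c\in\delta_{D_0}(Y_u)$: if $c\in E(G)$, then $c\in E(\mathcal Q_u)$ by (F1); freeze the path through $c$. Otherwise do nothing.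
\item[(T5)] For active $u$ and a frozen path $p\in\mathcal F_u$ starting at some $b\in B_u$: by (F3) choose an $r\to b$ path $s_p$ in $G-E(\mathcal Q_u)$ that is edge-disjoint from the finitely many paths $s_{p'}$ chosen earlier for frozen paths $p'$ of $u$; keep its edges by Lemma~\ref{lem:keep}.
\end{itemize}
Tasks (T3)--(T5) appear in the course of the construction, but at each stage $i$ only countably many tasks have appeared; list them. Fix a bijection $k\mapsto(i,j)$ from $\omega$ to $\omega\times\omega$ with $i\le k$, and at stage $k$ perform the $j$-th task on the list of stage $i$, if it exists and has not been performed. Then every task that ever appears is performed exactly once.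

Let $L$ be $D_0$ minus all edges that are ever deleted. Kept edges stay kept and frozen paths stay frozen, and both lie in the digraph $G$ of every later state. Hence \emph{all kept edges and all frozen paths lie in $L$}; in particular $K_0\subseteq E(L)$.

\emph{$L$ is ample.} The system chosen in (T2) for $v$ and $J$ lies in $L+J$.

\emph{Deleted edges have tails in waves.} Let $xw$ be deleted. By (I2), $w$ becomes active and $x\in Y_w$. It suffices to show that $Y_w$ is a $w$-wave of $L$. An edge $c\in\delta_L(Y_w)$ is never deleted, so by (T4) it lies on a frozen path of $w$, which lies in $L$, stays in $Y_w$ after $c$ and ends at $w$. Any two frozen paths of $w$ belong to a common system $\mathcal Q_w$, so they are edge-disjoint, and different $c$ lie on different paths by Lemma~\ref{lem:frame}(a). The segments starting with the edges $c$ form the required system.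

\emph{$L$ is a flame.} If $v\neq r$ is not a hub, then by (I2) no edge into $v$ is deleted, so $J=\operatorname{in}_L(v)=\operatorname{in}_{D_0}(v)$ is finite and linkable in $L+J=L$. Let $u$ be a hub; it becomes active by (T1). An edge $e\in\operatorname{in}_L(u)$ is never deleted, so by (T3) it is the last edge of a frozen path $p_e$ of $u$. If $p_e$ starts in $B_u$, prefix the path $s_{p_e}$ from (T5), which lies in $L$. The paths $s_p$ for $u$ are pairwise edge-disjoint, and each avoids $Y_u$ by Lemma~\ref{lem:frame}(c). They are also edge-disjoint from every frozen path $p'$ of $u$: this path belongs to $\mathcal Q_u$ at some stage after $s_p$ was chosen, so each edge of $p'$ either was on $\mathcal Q_u$ when $s_p$ was chosen or has both ends in $Y_u$. We obtain edge-disjoint trails in $L$ from $r$ to $u$ that visit $u$ only at the end and whose last edges are all edges of $\operatorname{in}_L(u)$. They contain $r\to u$ paths with the same last edges.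
\end{proof}

This completes the proof of Theorem~\ref{thm:main}; with $F=\emptyset$ it answers the question in the affirmative.

\begin{remark}
Countability of $D$ is used to realize the largest wave and the smallest linked set as limits of sequences (Lemmas~\ref{lem:waves} and~\ref{lem:meet}), to enumerate edges and steps in Lemmas~\ref{lem:quasi} and~\ref{lem:simul}, and, most seriously, in the last proof: all tasks fit into $\omega$ stages, so that at each stage only finitely many edges are deleted or kept, finitely many hubs are active, and finitely many paths are frozen. Lemmas~\ref{lem:fincut}--\ref{lem:activate} rely on this finiteness. The finiteness of $F$ is used for the same reason, in Lemma~\ref{lem:quasi} and in the initial state. We claim nothing about extending arbitrary infinite flames or about uncountable digraphs.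
\end{remark}

\begin{thebibliography}{9}

\bibitem{A} Aharoni, 1987.

\bibitem{AB} Aharoni and Berger, Invent. Math. 176 (2009).

\bibitem{GJ} Florian Gut and Attila Jo\'o, \emph{Large vertex-flames in uncountable digraphs}, arXiv:2107.12935 (2021).

\bibitem{P} Pym, J. London Math. Soc. 44 (1969).

\end{thebibliography}
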